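\title{Left-determined combinatorial model structures without Vop\v{e}nka's principle}

\begin{abstract}
Let $(\mathcal{L},\mathcal{R})$ be a cofibrantly generated weak factorization system on a locally presentable category $\mathcal{K}$. Let $\mathcal{W}_{\mathcal{L}}$ be the smallest class of morphisms that contains $\mathcal{R}$, satisfies 2-out-of-3, and whose intersection with $\mathcal{L}$ is closed under pushout, transfinite composition and retracts. We prove in ZFC that $(\mathcal{L},\mathcal{W}_{\mathcal{L}})$ is always a combinatorial model structure. Hence the combinatorial model structures with cofibrations $\mathcal{L}$ always have a smallest element, and it is the left-determined one; this answers a question of Rosick\'y. The same proof produces the smallest such model structure in which a given set of morphisms consists of weak equivalences, and it gives set-indexed joins and meets. The method is to perform the closure operations among $\lambda$-presentable objects only, and to take as weak equivalences the morphisms that can be approximated by the result.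
\end{abstract}

\section{Introduction}\label{sec:intro}

A model structure is determined by its cofibrations and its weak equivalences. Once the cofibrations are fixed, the trivial fibrations are fixed as well, and the only remaining freedom is the class of weak equivalences. This paper is about how small that class can be. The standard notions used below are recalled in Section~\ref{sec:background}.

Throughout, $\mathcal{K}$ is a locally presentable category and $(\mathcal{L},\mathcal{R})$ is a weak factorization system on $\mathcal{K}$, cofibrantly generated by a set $\mathcal{I}$ of morphisms. Let $\mathrm{Comb}(\mathcal{L})$ be the class of all combinatorial (that is, cofibrantly generated) model structures on $\mathcal{K}$ whose class of cofibrations is $\mathcal{L}$. We write such a model structure as $(\mathcal{L},\mathcal{W})$, where $\mathcal{W}$ is its class of weak equivalences, and we order $\mathrm{Comb}(\mathcal{L})$ by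
\[
(\mathcal{L},\mathcal{W}_1)\le(\mathcal{L},\mathcal{W}_2)\quad\text{if and only if}\quad \mathcal{W}_1\subseteq\mathcal{W}_2 .
\]
There is always a largest element: take all morphisms as weak equivalences and $\mathcal{R}$ as the class of fibrations; both weak factorization systems of this model structure are $(\mathcal{L},\mathcal{R})$. To find a smallest element, one lists what every member of $\mathrm{Comb}(\mathcal{L})$ is forced to satisfy. Consider the following conditions on a class $\mathcal{W}$ of morphisms of $\mathcal{K}$.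
\begin{itemize}
\item[(W1)] $\mathcal{R}\subseteq\mathcal{W}$.
\item[(W2)] $\mathcal{W}$ satisfies 2-out-of-3: if two of $f$, $g$, $gf$ are in $\mathcal{W}$, so is the third.
\item[(W3)] $\mathcal{L}\cap\mathcal{W}$ is closed under pushout, transfinite composition and retracts in the arrow category $\mathcal{K}^{\to}$.
\end{itemize}

\begin{lemma}\label{lem:necessary}
If $(\mathcal{L},\mathcal{W}')\in\mathrm{Comb}(\mathcal{L})$, then $\mathcal{W}'$ satisfies \textup{(W1)--(W3)}.
\end{lemma}

\begin{proof}
The trivial fibrations are the morphisms with the right lifting property against $\mathcal{L}$, so they form the class $\mathcal{R}$; this gives (W1). Condition (W2) is an axiom of model structures. Condition (W3) holds because $\mathcal{L}\cap\mathcal{W}'$ is the left class of a weak factorization system.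
\end{proof}

For a set $S$ of morphisms of $\mathcal{K}$, let $\mathcal{W}_{\mathcal{L}}(S)$ be the smallest class that contains $S$ and satisfies (W1)--(W3), and put $\mathcal{W}_{\mathcal{L}}=\mathcal{W}_{\mathcal{L}}(\emptyset)$. If $(\mathcal{L},\mathcal{W}_{\mathcal{L}})$ is a model structure, it is called \emph{left-determined}. The three conditions are stable under intersection, but an intersection over all classes is not an operation of ZFC. So the existence of $\mathcal{W}_{\mathcal{L}}(S)$ is part of what we prove: we define a class explicitly and show that it is contained in any class that contains $S$ and satisfies (W1)--(W3).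

\begin{example}\label{ex:sets}
Let $\mathcal{K}=\mathbf{Set}$ and $\mathcal{I}=\{\emptyset\to 1\}$. Then $\mathcal{R}$ is the class of surjections and $\mathcal{L}$ is the class of injections. Let $\mathcal{W}_0$ consist of the maps $X\to Y$ such that $X$ and $Y$ are both empty or both nonempty.

A class satisfying (W1) and (W2) contains $\mathcal{W}_0$: it contains $\mathrm{id}_\emptyset$, and if $X$ and $Y$ are nonempty then $X\to 1$ and $Y\to 1$ are surjective, so every map $X\to Y$ is in the class by 2-out-of-3. Conversely, $\mathcal{W}_0$ satisfies (W1)--(W3). It contains the surjections. It satisfies 2-out-of-3 because ``both empty or both nonempty'' is an equivalence relation. The class $\mathcal{L}\cap\mathcal{W}_0$ consists of $\mathrm{id}_\emptyset$ and the injections with nonempty domain; it has the closure properties (W3) because a set that receives a map from a nonempty set is nonempty. Hence $\mathcal{W}_{\mathcal{L}}=\mathcal{W}_0$.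

This is a combinatorial model structure. Let $j\colon 1\to 2$ be an inclusion. An injection with nonempty domain is obtained by adding points one at a time, each along a pushout of $j$, so $j$ generates $\mathcal{L}\cap\mathcal{W}_0$. A map $p\colon E\to B$ has the right lifting property against $j$ exactly when $E=\emptyset$ or $p$ is surjective, and such a map lies in $\mathcal{W}_0$ exactly when it is surjective. Finally, a class with 2-out-of-3 that properly contains $\mathcal{W}_0$ contains some $\emptyset\to Y$ with $Y\ne\emptyset$, hence all maps $\emptyset\to Z$, hence all maps. So $\mathrm{Comb}(\mathcal{L})$ has exactly two elements, and the smaller one is $(\mathcal{L},\mathcal{W}_{\mathcal{L}})$.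
\end{example}

By Lemma~\ref{lem:necessary}, if $(\mathcal{L},\mathcal{W}_{\mathcal{L}})$ is a combinatorial model structure, then it is the smallest element of $\mathrm{Comb}(\mathcal{L})$. It is known that, assuming Vop\v{e}nka's principle, $\mathrm{Comb}(\mathcal{L})$ is a large complete lattice and $(\mathcal{L},\mathcal{W}_{\mathcal{L}})$ is always a combinatorial model structure, hence its smallest element. Rosick\'y \cite{Rosicky} posed the following problem.

\begin{quote}
\emph{Without Vop\v{e}nka's principle, can $\mathrm{Comb}(\mathcal{L})$ have a smallest element $(\mathcal{L},\mathcal{W})$ with $\mathcal{W}\neq\mathcal{W}_{\mathcal{L}}$?}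
\end{quote}

A smallest element differs from $(\mathcal{L},\mathcal{W}_{\mathcal{L}})$ exactly when $(\mathcal{L},\mathcal{W}_{\mathcal{L}})$ fails to be a combinatorial model structure. There is a reason to expect that such a failure could be consistent. A combinatorial model structure needs a \emph{set} of generating trivial cofibrations, while the closure process defining $\mathcal{W}_{\mathcal{L}}$ runs through all of $\mathcal{K}$. A morphism between small objects could be forced into $\mathcal{W}_{\mathcal{L}}$ only by way of very large objects, and the definition offers no bound on their size. One could guess that an axiom such as Vop\v{e}nka's principle is needed to supply the bound. It is not.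

\begin{theorem}\label{thm:A}
In ZFC, for every set $S$ of morphisms of $\mathcal{K}$ the class $\mathcal{W}_{\mathcal{L}}(S)$ exists and $(\mathcal{L},\mathcal{W}_{\mathcal{L}}(S))$ is a combinatorial model structure. In particular, $(\mathcal{L},\mathcal{W}_{\mathcal{L}})$ is the smallest element of $\mathrm{Comb}(\mathcal{L})$.
\end{theorem}

So the answer to the problem is no: the smallest element of $\mathrm{Comb}(\mathcal{L})$ always exists and always equals $(\mathcal{L},\mathcal{W}_{\mathcal{L}})$. The proof also describes the order structure of $\mathrm{Comb}(\mathcal{L})$ for families indexed by sets. Part (c) below refers to the regular cardinals that are \emph{good for $S$} (Definition~\ref{def:good}); there are arbitrarily large ones (Proposition~\ref{prop:good}).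

\begin{theorem}\label{thm:B}
The following hold in ZFC.
\begin{itemize}
\item[(a)] $\mathrm{Comb}(\mathcal{L})=\{(\mathcal{L},\mathcal{W}_{\mathcal{L}}(S)) : S \text{ a set of morphisms of }\mathcal{K}\}$.
\item[(b)] $\mathrm{Comb}(\mathcal{L})$ has all set-indexed joins and meets, given by
\[
\bigvee_i(\mathcal{L},\mathcal{W}_{\mathcal{L}}(S_i))=\Bigl(\mathcal{L},\mathcal{W}_{\mathcal{L}}\Bigl(\bigcup_i S_i\Bigr)\Bigr),\qquad
\bigwedge_i(\mathcal{L},\mathcal{W}_i)=\Bigl(\mathcal{L},\bigcap_i\mathcal{W}_i\Bigr).
\]
\item[(c)] If $\lambda$ is good for $S$, then $\mathcal{W}_{\mathcal{L}}(S)$ is closed under $\lambda$-filtered colimits in $\mathcal{K}^{\to}$, and the trivial cofibrations of $(\mathcal{L},\mathcal{W}_{\mathcal{L}}(S))$ are generated by morphisms between $\lambda$-presentable objects.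
\end{itemize}
\end{theorem}

The method is as follows. We choose a regular cardinal $\lambda$ and perform the closure operations (W1)--(W3) only among $\lambda$-presentable objects. This gives an essentially small class $\mathcal{V}$, and $J=\mathcal{L}\cap\mathcal{V}$ is the candidate for the generating trivial cofibrations. The candidate $\mathcal{W}$ for the weak equivalences consists of the morphisms that can be approximated by members of $\mathcal{V}$ (Section~\ref{sec:W}). The main point is 2-out-of-3 for $\mathcal{W}$, where two approximations must be made to hold at once. We achieve this by meeting the two requirements alternately along a chain and passing to the colimit, as in the proof that two closed unbounded sets intersect; Proposition~\ref{prop:warmup} shows the smallest case. The argument needs approximations that survive colimits of chains. Members of $\mathcal{R}$ have them for a simple reason, $J$-cell complexes have them in the form of small subcomplexes (Section~\ref{sec:sub}), and every member of $\mathcal{W}$ turns out to be a composite of the two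 kinds (Section~\ref{sec:two}).

\section{Lifting, cell complexes and presentability}\label{sec:background}

\subsection*{Arrows}
The objects of $\mathcal{K}^{\to}$ are the morphisms of $\mathcal{K}$, which we then call arrows. A map $(a,b)\colon u\to f$ of arrows is a commutative square
\[
\begin{array}{ccc}
A & \xrightarrow{\;a\;} & X\\
{\scriptstyle u}\downarrow & & \downarrow{\scriptstyle f}\\
B & \xrightarrow{\;b\;} & Y.
\end{array}
\]
A \emph{lift} in the square is a morphism $s\colon B\to X$ with $su=a$ and $fs=b$. If every map $u\to f$ has a lift, then $u$ has the left lifting property against $f$, and $f$ has the right lifting property against $u$. Colimits in $\mathcal{K}^{\to}$, and in any diagram category $\mathcal{K}^{\mathcal{D}}$, are computed pointwise. If $P$ and $Q$ come with specified maps to an object $Z$, a map $P\to Q$ is \emph{over} $Z$ if it commutes with them; \emph{under} is defined dually. We write $X+_AB$ for the pushout of $X\leftarrow A\to B$, and $\emptyset$ for the initial object.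

\subsection*{Weak factorization systems}
A \emph{weak factorization system} is a pair $(\mathcal{A},\mathcal{B})$ of classes of morphisms such that every morphism is a member of $\mathcal{A}$ followed by a member of $\mathcal{B}$, $\mathcal{A}$ is the class of morphisms with the left lifting property against $\mathcal{B}$, and $\mathcal{B}$ is the class of morphisms with the right lifting property against $\mathcal{A}$. Both classes contain the isomorphisms.

A \emph{chain} is a functor on an ordinal, and it is \emph{smooth} if $X_\alpha=\operatorname{colim}_{\beta<\alpha}X_\beta$ for each limit ordinal $\alpha$ in its domain. The \emph{transfinite composition} of a smooth chain $(X_\alpha)_{\alpha\le\theta}$ is $X_0\to X_\theta$; its \emph{steps} are the maps $X_\alpha\to X_{\alpha+1}$. The left class of a weak factorization system is closed under pushout, transfinite composition and retracts. A smooth chain whose steps are isomorphisms has an isomorphism as its composition.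

For a class $J$ of morphisms, $\mathrm{inj}(J)$ is the class of morphisms with the right lifting property against $J$; $\mathrm{cell}(J)$ is the class of transfinite compositions of smooth chains in which each step is a pushout of a single member of $J$; and $\mathrm{cof}(J)$ is the class of retracts of members of $\mathrm{cell}(J)$. A pushout of a coproduct of members of $J$ is in $\mathrm{cell}(J)$ (well-order the index set and attach one member at a time), and $\mathrm{cell}(J)$ is closed under transfinite composition (concatenate the chains). We use two textbook facts.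
\begin{itemize}
\item \emph{Small object argument.} If $\mathcal{K}$ is locally presentable and $J$ is essentially small, that is, has a set of representatives up to isomorphism in $\mathcal{K}^{\to}$, then every morphism factors as $\rho\kappa$ with $\kappa\in\mathrm{cell}(J)$ and $\rho\in\mathrm{inj}(J)$, and $(\mathrm{cof}(J),\mathrm{inj}(J))$ is a weak factorization system. It is \emph{cofibrantly generated} by any set of representatives of $J$. Thus $\mathcal{L}=\mathrm{cof}(\mathcal{I})$ and $\mathcal{R}=\mathrm{inj}(\mathcal{I})$.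
\item \emph{Retract argument.} If $f=\rho\kappa$ and $f$ has the left lifting property against $\rho$, then $f$ is a retract of $\kappa$: a lift $s$ in the square $(\kappa,\mathrm{id})\colon f\to\rho$ gives maps $(\mathrm{id},s)\colon f\to\kappa$ and $(\mathrm{id},\rho)\colon\kappa\to f$ with composite the identity.
\end{itemize}

A \emph{model structure} on the complete and cocomplete category $\mathcal{K}$ consists of classes $\mathcal{C}$, $\mathcal{W}$, $\mathcal{F}$ (cofibrations, weak equivalences, fibrations) such that $\mathcal{W}$ satisfies 2-out-of-3 and is closed under retracts, and $(\mathcal{C},\mathcal{F}\cap\mathcal{W})$ and $(\mathcal{C}\cap\mathcal{W},\mathcal{F})$ are weak factorization systems. Since $\mathcal{F}=\mathrm{inj}(\mathcal{C}\cap\mathcal{W})$, the pair $(\mathcal{C},\mathcal{W})$ determines it. On a locally presentable category it is \emph{combinatorial} if both systems are cofibrantly generated.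

\subsection*{Presentability}
Let $\lambda$ be an infinite regular cardinal. A category is \emph{$\lambda$-small} if it has fewer than $\lambda$ morphisms, and \emph{$\lambda$-filtered} if every $\lambda$-small diagram in it has a cocone. For example, a limit ordinal of cofinality at least $\lambda$ is $\lambda$-filtered. An object $A$ is \emph{$\lambda$-presentable} if $\operatorname{Hom}(A,-)$ preserves $\lambda$-filtered colimits. Explicitly, for every $\lambda$-filtered colimit $X=\operatorname{colim}_{p\in\mathcal{P}}X_p$:
\begin{itemize}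
\item[(Pr1)] every map $A\to X$ factors through some coprojection $X_p\to X$;
\item[(Pr2)] two maps $A\to X_p$ that become equal in $X$ become equal in $X_q$ for some morphism $p\to q$ of $\mathcal{P}$.
\end{itemize}
Let $\mathcal{K}_\lambda$ be the full subcategory of $\lambda$-presentable objects. It is closed under retracts and $\lambda$-small colimits, and $\mathcal{K}_\mu\subseteq\mathcal{K}_\lambda$ for $\mu\le\lambda$. A category $\mathcal{K}$ is \emph{locally $\lambda$-presentable} if it is cocomplete, $\mathcal{K}_\lambda$ is essentially small, and every object is a $\lambda$-filtered colimit of $\lambda$-presentable objects; it is \emph{locally presentable} if this holds for some $\lambda$. Such a category is complete, each of its objects is presentable for some regular cardinal, and if it is locally $\mu$-presentable then it is locally $\lambda$-presentable for every regular $\lambda\ge\mu$.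

For a category $\mathcal{D}$, let $\mathcal{K}_\lambda^{\mathcal{D}}\subseteq\mathcal{K}^{\mathcal{D}}$ be the full subcategory of diagrams with all values in $\mathcal{K}_\lambda$. In particular $\mathcal{K}_\lambda^{\to}$ consists of the arrows between $\lambda$-presentable objects.

\begin{lemma}\label{lem:pointwise}
If $\mathcal{D}$ is $\lambda$-small, every object of $\mathcal{K}_\lambda^{\mathcal{D}}$ is $\lambda$-presentable in $\mathcal{K}^{\mathcal{D}}$.
\end{lemma}

\begin{proof}
For $\Phi\in\mathcal{K}_\lambda^{\mathcal{D}}$ and $\Psi\in\mathcal{K}^{\mathcal{D}}$, the set $\operatorname{Hom}(\Phi,\Psi)$ is the equalizer of the two evident maps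
\[
\prod_{d}\operatorname{Hom}(\Phi d,\Psi d)\rightrightarrows\prod_{s\colon d\to d'}\operatorname{Hom}(\Phi d,\Psi d').
\]
Each factor preserves $\lambda$-filtered colimits in the variable $\Psi$, the limit is $\lambda$-small, and $\lambda$-small limits commute with $\lambda$-filtered colimits in $\mathbf{Set}$.
\end{proof}

Three manipulations of colimits recur. Recall that a functor $T\colon\mathcal{Q}\to\mathcal{P}$ is \emph{cofinal} if each comma category $p\downarrow T$ is nonempty and connected, and that restriction along a cofinal functor does not change colimits.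

\begin{lemma}\label{lem:colim}
Let $\mathcal{E}$ be a cocomplete category.
\begin{itemize}
\item[(a)] Let $(G_p)_{p\in\mathcal{P}}$ be a diagram in $\mathcal{E}$ on a nonempty connected category, with compatible maps $A\to G_p$, and let $A\to B$ be a map. Then $\operatorname{colim}_p(G_p+_AB)=(\operatorname{colim}_pG_p)+_AB$.
\item[(b)] If $\mathcal{P}$ is $\lambda$-filtered and $p_0\in\mathcal{P}$, then the coslice $p_0\downarrow\mathcal{P}$ is $\lambda$-filtered and its projection to $\mathcal{P}$ is cofinal.
\item[(c)] \textup{(Interleaving.)} Let $\nu$ be a limit ordinal, let $(P_\xi)_{\xi<\nu}$ be a chain in $\mathcal{E}$ with transition maps $p_{\zeta\xi}$, and let $P_\xi\xrightarrow{\pi_\xi}Q_\xi\xrightarrow{\psi_\xi}P_{\xi+1}$ be maps with $\psi_\xi\pi_\xi=p_{\xi,\xi+1}$. Then the maps $\pi_\xi\,p_{\zeta+1,\xi}\,\psi_\zeta\colon Q_\zeta\to Q_\xi$ for $\zeta<\xi$ make $(Q_\xi)_{\xi<\nu}$ a chain, and the maps $Q_\zeta\xrightarrow{\psi_\zeta}P_{\zeta+1}\to\operatorname{colim}_\xi P_\xi$ form a colimit cocone.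
\end{itemize}
\end{lemma}

\begin{proof}
(a) Colimits commute with pushouts, and the colimit of a constant diagram on a nonempty connected category is its value.

(b) A $\lambda$-small diagram in $p_0\downarrow\mathcal{P}$ is a $\lambda$-small diagram in $\mathcal{P}$ together with a cone from $p_0$; a cocone on the diagram enlarged by $p_0$ is a cocone in the coslice. For cofinality, fix $p\in\mathcal{P}$. An object of the comma category is a cospan $p\to q\leftarrow p_0$. One exists by filteredness, and a cocone on the finite diagram formed by two cospans connects them.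

(c) Order $\nu\times\{0,1\}$ lexicographically and send $(\xi,0)$ to $P_\xi$ and $(\xi,1)$ to $Q_\xi$, with transition maps the composites of the $p$, $\pi$ and $\psi$. This is a functor because $\psi_\xi\pi_\xi=p_{\xi,\xi+1}$. Since $\nu$ is a limit ordinal, $\nu\times\{0\}$ and $\nu\times\{1\}$ are both cofinal.
\end{proof}

\section{Good cardinals}\label{sec:good}

The construction takes place among the $\lambda$-presentable objects, and $\lambda$ has to be large enough in two ways. There must be room to take colimits of chains long enough to preserve $\mathcal{R}$, and the system $(\mathcal{L},\mathcal{R})$ must restrict to $\mathcal{K}_\lambda$.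

Fix for the rest of the paper a regular cardinal $\mu$ such that $\mathcal{K}$ is locally $\mu$-presentable and the domains and codomains of the members of $\mathcal{I}$ are $\mu$-presentable.

\begin{lemma}\label{lem:Rfiltered}
$\mathcal{R}$ is closed under $\mu$-filtered colimits in $\mathcal{K}^{\to}$.
\end{lemma}

\begin{proof}
Let $r=\operatorname{colim}_pr_p$ be $\mu$-filtered with $r_p\in\mathcal{R}$, and let $i\in\mathcal{I}$. By Lemma~\ref{lem:pointwise}, $i$ is $\mu$-presentable in $\mathcal{K}^{\to}$, so a map $i\to r$ factors as $i\to r_p\to r$. A lift in $i\to r_p$, followed by the map from the domain of $r_p$ to the domain of $r$, is a lift in $i\to r$.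
\end{proof}

\begin{definition}\label{def:good}
Let $S$ be a set of morphisms of $\mathcal{K}$. A regular cardinal $\lambda>\mu$ is \emph{good for $S$} if
\begin{itemize}
\item[(G1)] $S\subseteq\mathcal{K}_\lambda^{\to}$;
\item[(G2)] every $u\in\mathcal{K}_\lambda^{\to}$ factors as $u=rl$ with $l\in\mathcal{L}$, $r\in\mathcal{R}$ and middle object in $\mathcal{K}_\lambda$.
\end{itemize}
\end{definition}

For such $\lambda$, the category $\mathcal{K}$ is locally $\lambda$-presentable and $\mathcal{I}\subseteq\mathcal{K}_\lambda^{\to}$. The first use of (G2) is that members of $\mathcal{R}$ are approximated by small members of $\mathcal{R}$, and that only the domain has to be changed.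

\begin{lemma}\label{lem:A}
Let $\lambda$ be good for $S$, let $r\colon V\to Y$ be in $\mathcal{R}$, let $u\colon U\to U'$ be in $\mathcal{K}_\lambda^{\to}$, and let $(a,b)\colon u\to r$. Then $(a,b)$ factors as
\[
u\xrightarrow{(l,\,\mathrm{id})}r'\xrightarrow{(m,\,b)}r
\]
with $r'\colon M\to U'$ in $\mathcal{R}\cap\mathcal{K}_\lambda^{\to}$.
\end{lemma}

\begin{proof}
Write $u=r'l$ as in (G2), with middle object $M$. Then $(a,br')\colon l\to r$ is a map of arrows, since $ra=bu=br'l$. A lift $m\colon M\to V$ satisfies $ml=a$ and $rm=br'$.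
\end{proof}

\begin{proposition}\label{prop:good}
For every set $S$ there are arbitrarily large cardinals good for $S$.
\end{proposition}

\begin{proof}
Let $\kappa\ge\mu$ be any cardinal that is at least $|\mathcal{I}|$ and at least the number of morphisms of a skeleton of $\mathcal{K}_\mu$, and such that the domains and codomains of the members of $S$ are $\kappa^+$-presentable. Put $\lambda=(2^\kappa)^+$. Then $\lambda>\mu$ is regular and (G1) holds. For (G2) we run the small object argument, and we must bound the number of lifting problems at each step.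

\emph{Claim: $|\operatorname{Hom}(A,G)|\le 2^\kappa$ for $A\in\mathcal{K}_\mu$ and $G\in\mathcal{K}_\lambda$.} Write $G$ as the colimit of a set-sized diagram in $\mathcal{K}_\mu$. Cocones depend only on the underlying graph of the indexing category, so we regard this as a diagram on a graph $\Gamma$. For a subgraph $p$, let $G_p$ be the colimit over $p$. The subgraphs with fewer than $\lambda$ vertices and edges form a $\lambda$-filtered poset with union $\Gamma$, so $G$ is the $\lambda$-filtered colimit of the corresponding $G_p$. By (Pr1) applied to $\mathrm{id}_G$, the object $G$ is a retract of $G'=G_{\Gamma'}$ for a subgraph $\Gamma'$ with at most $2^\kappa$ vertices and edges. In the same way $G'$ is the $\mu$-filtered colimit of the $G_p$ over the subgraphs $p\subseteq\Gamma'$ with fewer than $\mu$ vertices and edges. Each such $G_p$ is a coequalizer of two maps between $\mu$-small coproducts of objects of $\mathcal{K}_\mu$, so $G_p\in\mathcal{K}_\mu$ and $|\operatorname{Hom}(A,G_p)|\le\kappa$. Since $\mu\le\kappa$, there are at most $(2^\kappa)^\kappa=2^\kappa$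 such $p$. By (Pr1) for $A$,
\[
|\operatorname{Hom}(A,G)|\le|\operatorname{Hom}(A,G')|\le\sum_p|\operatorname{Hom}(A,G_p)|\le 2^\kappa\cdot\kappa=2^\kappa .
\]

Now let $u\colon U\to U'$ be in $\mathcal{K}_\lambda^{\to}$. Define a smooth chain $(M_\xi)_{\xi\le\mu}$ over $U'$ with $M_0=U$ as follows. Given $u_\xi\colon M_\xi\to U'$, let $M_{\xi+1}$ be the pushout of $M_\xi$ along the coproduct $\coprod i$ indexed by all pairs of an $i\in\mathcal{I}$ and a map $i\to u_\xi$, with the induced map to $U'$. If $M_\xi\in\mathcal{K}_\lambda$, the claim bounds the number of pairs by $\kappa\cdot2^\kappa\cdot2^\kappa=2^\kappa<\lambda$, so $M_{\xi+1}\in\mathcal{K}_\lambda$. Limit steps are colimits of length at most $\mu<\lambda$. Hence $M_\mu\in\mathcal{K}_\lambda$, and $U\to M_\mu$ is in $\mathrm{cell}(\mathcal{I})\subseteq\mathcal{L}$. Let $(a,b)\colon i\to u_\mu$ with $i\colon A\to B$ in $\mathcal{I}$. As $A$ is $\mu$-presentable, $a$ factors through some $a'\colon A\to M_\xi$, and $(a',b)$ is a map $i\to u_\xi$. The cell attached for it gives $B\to M_{\xi+1}\to M_\mu$, which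 is a lift. So $u_\mu\in\mathcal{R}$.
\end{proof}

\begin{remark}\label{rem:notgood}
Condition (G2) can fail for a regular $\lambda>\mu$. Let $T$ be a set with $|T|\ge\lambda$, let $P=T\cup\{\top\}$ be the poset with $t<\top$ for $t\in T$ and no other strict relations, and let $\mathcal{K}$ be the category of presheaves on $P$, with $\mathcal{I}=\{\emptyset\to y(t):t\in T\}$ and $\mu=\aleph_0$; here $y(p)$ is the presheaf represented by $p$. The terminal object is $y(\top)$, which is finitely presentable. If $\emptyset\to M\to y(\top)$ is an $(\mathcal{L},\mathcal{R})$-factorization, then $M(\top)=\emptyset$ because $M$ is a retract of a coproduct of objects $y(t)$, and $M(t)\ne\emptyset$ for all $t\in T$. So $M$ is the $\lambda$-filtered union of the proper subobjects supported on fewer than $\lambda$ elements of $T$, and (Pr1) fails for $\mathrm{id}_M$.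
\end{remark}

\section{The candidate weak equivalences}\label{sec:W}

From here to the end of Section~\ref{sec:A} we fix a set $S$ and a cardinal $\lambda$ good for $S$.

\subsection*{Closure among presentable objects}
Let $\mathcal{V}$ be the smallest isomorphism-closed class of morphisms of $\mathcal{K}_\lambda$ such that
\begin{itemize}
\item[(V1)] $S\cup(\mathcal{R}\cap\mathcal{K}_\lambda^{\to})\subseteq\mathcal{V}$;
\item[(V2)] $\mathcal{V}$ satisfies 2-out-of-3 in $\mathcal{K}_\lambda$;
\item[(V3)] a pushout of a member of $\mathcal{L}\cap\mathcal{V}$ along a morphism of $\mathcal{K}_\lambda$ is in $\mathcal{V}$;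
\item[(V4)] if $(F_\xi)_{\xi\le\nu}$ is a smooth chain in $\mathcal{K}_\lambda$ with $\nu<\lambda$ and all steps in $\mathcal{L}\cap\mathcal{V}$, then $F_0\to F_\nu$ is in $\mathcal{V}$.
\end{itemize}
Here existence is unproblematic. An isomorphism-closed class of morphisms of $\mathcal{K}_\lambda$ is determined by a subset of the set of morphisms of a skeleton; the class of all morphisms of $\mathcal{K}_\lambda$ satisfies (V1)--(V4), by (G1); and the conditions are stable under intersection. Put
\[
J=\mathcal{L}\cap\mathcal{V}.
\]
This class is essentially small. It contains the isomorphisms of $\mathcal{K}_\lambda$, and since $\mathcal{L}$ is closed under pushout and transfinite composition, $J$ is closed under the operations in (V3) and (V4).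

\subsection*{Approximable arrows}
An arbitrary arrow $f$ is seen from $\mathcal{K}_\lambda$ through the maps $u\to f$ with $u\in\mathcal{K}_\lambda^{\to}$. We declare $f$ a weak equivalence if members of $\mathcal{V}$ occur arbitrarily far out among these. For a class $\mathcal{U}\subseteq\mathcal{K}_\lambda^{\to}$, let $\mathrm{Ap}_\lambda(\mathcal{U})$ be the class of arrows $f$ such that every map $u\to f$ with $u\in\mathcal{K}_\lambda^{\to}$ factors as $u\to v\to f$ with $v\in\mathcal{U}$. Put
\[
\mathcal{W}=\mathrm{Ap}_\lambda(\mathcal{V}).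
\]

\begin{lemma}\label{lem:Ap}
Let $\mathcal{U}\subseteq\mathcal{K}_\lambda^{\to}$. Then $\mathrm{Ap}_\lambda(\mathcal{U})$ contains $\mathcal{U}$ and is closed under retracts and $\lambda$-filtered colimits in $\mathcal{K}^{\to}$. If $\mathcal{R}\cap\mathcal{K}_\lambda^{\to}\subseteq\mathcal{U}$, then $\mathcal{R}\subseteq\mathrm{Ap}_\lambda(\mathcal{U})$. In particular $S\cup\mathcal{V}\cup\mathcal{R}\subseteq\mathcal{W}$.
\end{lemma}

\begin{proof}
If $f\in\mathcal{U}$, factor $u\to f$ through $f$ itself. Let $f\to g\to f$ be a retraction with $g\in\mathrm{Ap}_\lambda(\mathcal{U})$. Given $u\to f$, factor $u\to f\to g$ as $u\to v\to g$ with $v\in\mathcal{U}$; then $u\to v\to g\to f$ is the given map. Let $f=\operatorname{colim}_pf_p$ be $\lambda$-filtered with $f_p\in\mathrm{Ap}_\lambda(\mathcal{U})$. By Lemma~\ref{lem:pointwise} and (Pr1), a map $u\to f$ factors through some $f_p$, and $u\to f_p$ factors through a member of $\mathcal{U}$. The statement on $\mathcal{R}$ is Lemma~\ref{lem:A}.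
\end{proof}

\begin{example}\label{ex:sets2}
In Example~\ref{ex:sets} take $\mu=\aleph_0$, $\lambda=\aleph_1$ and $S=\emptyset$. Then $\mathcal{K}_\lambda$ consists of the countable sets, and (G2) holds through $U\to U\sqcup U'\to U'$. The computation of $\mathcal{W}_{\mathcal{L}}$ used no auxiliary object except $1$, so it gives $\mathcal{V}=\mathcal{W}_0\cap\mathcal{K}_\lambda^{\to}$. Let $f\colon X\to Y$. If $x\in X$, a map $u\to f$ factors through $u\sqcup\mathrm{id}_1\in\mathcal{V}$ by sending the new points to $x$ and $f(x)$. If $X=Y=\emptyset$, then $f\in\mathcal{V}$. If $X=\emptyset\ne Y$, a member of $\mathcal{V}$ that maps to $f$ must be $\mathrm{id}_\emptyset$, and a map $(\emptyset\to1)\to f$ does not factor through it. So $\mathcal{W}=\mathcal{W}_0$.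
\end{example}

The definition of $\mathcal{W}$ makes one half of the model structure immediate: a fibration that is a weak equivalence is in $\mathcal{R}$. The reason is that membership in $\mathcal{R}$ is tested by lifting problems from $\mathcal{I}\subseteq\mathcal{K}_\lambda^{\to}$. We state this for a general class $\mathcal{U}$, for use in Section~\ref{sec:B}.

\begin{lemma}\label{lem:detect}
Let $\mathcal{U}\subseteq\mathcal{K}_\lambda^{\to}$ contain $\mathcal{R}\cap\mathcal{K}_\lambda^{\to}$ and satisfy 2-out-of-3 in $\mathcal{K}_\lambda$. Then $\mathrm{inj}(\mathcal{L}\cap\mathcal{U})\cap\mathrm{Ap}_\lambda(\mathcal{U})=\mathcal{R}$. In particular $\mathrm{inj}(J)\cap\mathcal{W}=\mathcal{R}$.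
\end{lemma}

\begin{proof}
We have $\mathcal{R}=\mathrm{inj}(\mathcal{L})\subseteq\mathrm{inj}(\mathcal{L}\cap\mathcal{U})$, and $\mathcal{R}\subseteq\mathrm{Ap}_\lambda(\mathcal{U})$ by Lemma~\ref{lem:Ap}. Conversely, let $\rho\colon Z\to Y$ be in the intersection and let $i\colon A\to B$ be in $\mathcal{I}$. A map $i\to\rho$ factors as $i\xrightarrow{(a,b)}v\xrightarrow{(c,d)}\rho$ with $v\colon C\to D$ in $\mathcal{U}$. By (G2) write $v=rl$ with $l\colon C\to M$ in $\mathcal{L}$, $r\colon M\to D$ in $\mathcal{R}$ and $M\in\mathcal{K}_\lambda$. Then $r\in\mathcal{U}$, so $l\in\mathcal{L}\cap\mathcal{U}$ by 2-out-of-3. The square $(la,b)\colon i\to r$ has a lift $s\colon B\to M$ because $r\in\mathcal{R}$, and the square $(c,dr)\colon l\to\rho$ has a lift $t\colon M\to Z$ because $\rho\in\mathrm{inj}(\mathcal{L}\cap\mathcal{U})$. Then $tsi=tla=ca$ and $\rho ts=drs=db$, so $ts$ is a lift in $(ca,db)\colon i\to\rho$.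
\end{proof}

\subsection*{The smallest case of 2-out-of-3}
Suppose that $f$ and $h=gf$ are in $\mathcal{W}$, and we want $g\in\mathcal{W}$. We need a triangle in $\mathcal{K}_\lambda$, mapping to the given one, in which the arrows over $f$ and over $h$ are \emph{both} in $\mathcal{V}$. These two arrows share their domain, and enlarging the domain to repair one of them spoils the other. The following case shows the way out.

\begin{proposition}\label{prop:warmup}
Assume $\mu=\aleph_0$. Let $f\colon X\to Y$ and $g\colon Y\to Z$, and suppose that $f$ and $h=gf$ are in $\mathcal{R}$. Then $g\in\mathcal{W}$.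
\end{proposition}

\begin{proof}
Let $(b,c)\colon u\to g$ with $u\colon B\to C$ in $\mathcal{K}_\lambda^{\to}$. We build a sequence of diagrams $X_n\xrightarrow{f_n}Y_n\xrightarrow{g_n}C$ in $\mathcal{K}_\lambda$ with maps $x_n\colon X_n\to X$ and $y_n\colon Y_n\to Y$ such that $fx_n=y_nf_n$ and $gy_n=cg_n$. Start with $X_0=\emptyset$, $Y_0=B$, $g_0=u$, $y_0=b$. The step from $n$ to $n+1$ has three parts.

\emph{Repair $h$.} Apply Lemma~\ref{lem:A} to $(x_n,c)\colon g_nf_n\to h$. This factors $g_nf_n$ as $X_n\to X_n'\xrightarrow{r_n}C$ with $r_n\in\mathcal{R}$, and gives $x_n'\colon X'_n\to X$ extending $x_n$ with $hx_n'=cr_n$.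

\emph{Restore the triangle.} Put $Y_{n+1}=X_n'+_{X_n}Y_n$, with coprojection $f_n'\colon X_n'\to Y_{n+1}$. Let $g_{n+1}$ be induced by $r_n$ and $g_n$, and $y_{n+1}$ by $fx'_n$ and $y_n$. Then $gy_{n+1}=cg_{n+1}$: on $Y_n$ this is the inductive hypothesis, and on $X_n'$ it reads $gfx_n'=cr_n$.

\emph{Repair $f$.} Apply Lemma~\ref{lem:A} to $(x_n',y_{n+1})\colon f_n'\to f$. This factors $f_n'$ as $X_n'\to X_{n+1}\xrightarrow{f_{n+1}}Y_{n+1}$ with $f_{n+1}\in\mathcal{R}$, and gives $x_{n+1}$ extending $x'_n$ with $fx_{n+1}=y_{n+1}f_{n+1}$. The composite $g_{n+1}f_{n+1}$ need not be in $\mathcal{R}$, which is why we go on.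

Let $X_\omega\xrightarrow{f_\omega}Y_\omega\xrightarrow{g_\omega}C$ be the colimit; it lies in $\mathcal{K}_\lambda$ because $\lambda>\aleph_0$. The arrow $f_\omega$ is the colimit of the $f_n$ with $n\ge1$. The chain $X_0\to X_0'\to X_1\to X_1'\to\cdots$ lies over $C$, and $X'_n\to X_{n+1}\to Y_{n+1}\to C$ is $g_{n+1}f'_n=r_n$; so $g_\omega f_\omega$ is the colimit of the $r_n$. By Lemma~\ref{lem:Rfiltered} both $f_\omega$ and $g_\omega f_\omega$ are in $\mathcal{R}\cap\mathcal{K}_\lambda^{\to}\subseteq\mathcal{V}$, so $g_\omega\in\mathcal{V}$ by (V2). The map $(b,c)$ factors as $u=g_0\to g_\omega\to g$.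
\end{proof}

This proof does not apply as it stands to arbitrary $f,h\in\mathcal{W}$. One can still alternate, with $f_n,r_n\in\mathcal{V}$, but nothing in (V1)--(V4) says that $\mathcal{V}$, or $J$, is closed under colimits of chains in $\mathcal{K}^{\to}$. The general proof therefore has three further ingredients. Section~\ref{sec:diag} replaces the step ``restore the triangle'' by a lemma valid for any finite diagram. Section~\ref{sec:sub} finds, for a member of $\mathrm{cell}(J)$, a supply of approximations in $J$ that is closed under colimits of chains. Section~\ref{sec:two} shows that every member of $\mathcal{W}$ is a member of $\mathrm{cell}(J)$ followed by a member of $\mathcal{R}$, so that these two kinds of arrows suffice.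

\section{Approximating diagrams}\label{sec:diag}

Let $\mathcal{D}$ be a $\lambda$-small category. For a map $\Phi_0\to\Phi$ in $\mathcal{K}^{\mathcal{D}}$ with $\Phi_0\in\mathcal{K}_\lambda^{\mathcal{D}}$, let $\mathrm{Fact}(\Phi_0\to\Phi)$ be the category of factorizations $\Phi_0\to\Phi'\to\Phi$ with $\Phi'\in\mathcal{K}_\lambda^{\mathcal{D}}$; its morphisms are the maps $\Phi'\to\Phi''$ under $\Phi_0$ and over $\Phi$.

\begin{lemma}\label{lem:fact}
The category $\mathrm{Fact}(\Phi_0\to\Phi)$ is essentially small and $\lambda$-filtered, and the maps $\Phi'\to\Phi$ exhibit $\Phi$ as the colimit of the $\Phi'$ over it.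
\end{lemma}

\begin{proof}
Let $\mathcal{P}=\mathcal{K}_\lambda^{\mathcal{D}}\downarrow\Phi$. The category $\mathrm{Fact}(\Phi_0\to\Phi)$ is the coslice of $\mathcal{P}$ under the object $\Phi_0\to\Phi$, so by Lemma~\ref{lem:colim}(b) it suffices to prove the three statements for $\mathcal{P}$. It is essentially small because $\mathcal{K}_\lambda^{\mathcal{D}}$ is. It is $\lambda$-filtered because $\mathcal{K}_\lambda^{\mathcal{D}}$ is closed under $\lambda$-small colimits, and the colimit of a diagram over $\Phi$ maps to $\Phi$.

Let $\Psi=\operatorname{colim}_{\mathcal{P}}\Phi'$ with canonical map $c\colon\Psi\to\Phi$, and let $\Theta\in\mathcal{K}_\lambda^{\mathcal{D}}$. By Lemma~\ref{lem:pointwise}, $\operatorname{Hom}(\Theta,\Psi)=\operatorname{colim}_{\mathcal{P}}\operatorname{Hom}(\Theta,\Phi')$. For $\varphi\colon\Theta\to\Phi$, let $[\varphi]$ be the element represented by $\mathrm{id}_\Theta$ at the object $\varphi$ of $\mathcal{P}$; then $c\circ[\varphi]=\varphi$. An element represented by $\psi\colon\Theta\to\Phi'$ at $\varphi'\colon\Phi'\to\Phi$ equals $[\varphi'\psi]$,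 because $\psi$ is a morphism $\varphi'\psi\to\varphi'$ of $\mathcal{P}$. So $\varphi\mapsto[\varphi]$ is inverse to $\operatorname{Hom}(\Theta,c)$.

For $d\in\mathcal{D}$ and $G\in\mathcal{K}_\lambda$, take $\Theta(d')=\coprod_{\mathcal{D}(d,d')}G$. This diagram is in $\mathcal{K}_\lambda^{\mathcal{D}}$ because $\mathcal{D}$ is $\lambda$-small, and $\operatorname{Hom}(\Theta,\Xi)\cong\operatorname{Hom}(G,\Xi(d))$ naturally in $\Xi$. Hence $\operatorname{Hom}(G,c_d)$ is bijective for all $G\in\mathcal{K}_\lambda$. Every object $X$ is a colimit of objects of $\mathcal{K}_\lambda$, so $\operatorname{Hom}(X,c_d)$ is a limit of bijections, and $c_d$ is an isomorphism by the Yoneda lemma.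
\end{proof}

For $\mathcal{D}$ the terminal category, the lemma applies to $\mathcal{K}$ itself. For a morphism $s$ of $\mathcal{D}$, evaluation $\Phi\mapsto\Phi(s)$ is a functor $\mathcal{K}^{\mathcal{D}}\to\mathcal{K}^{\to}$ that preserves colimits. The next lemma says that finitely many separate improvements of arrows of $\Phi_0$ can be absorbed into one larger diagram.

\begin{lemma}\label{lem:absorb}
Let $\Phi_0\to\Phi$ with $\Phi_0\in\mathcal{K}_\lambda^{\mathcal{D}}$. Let $s_1,\dots,s_n$ be morphisms of $\mathcal{D}$, and let $\Phi_0(s_j)\to w_j\to\Phi(s_j)$ be factorizations of the given maps with $w_j\in\mathcal{K}_\lambda^{\to}$. Then there are a factorization $\Phi_0\to\Phi_1\to\Phi$ with $\Phi_1\in\mathcal{K}_\lambda^{\mathcal{D}}$ and maps $w_j\to\Phi_1(s_j)$ over $\Phi(s_j)$ such that each composite $\Phi_0(s_j)\to w_j\to\Phi_1(s_j)$ is the map induced by $\Phi_0\to\Phi_1$.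
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:fact}, $\Phi(s_j)$ is the $\lambda$-filtered colimit of the arrows $\Phi'(s_j)$ over $\mathrm{Fact}(\Phi_0\to\Phi)$. By (Pr1), each $w_j\to\Phi(s_j)$ factors through some $\Phi'(s_j)$, and by filteredness one $\Phi'$ serves for all $j$. The composite $\Phi_0(s_j)\to w_j\to\Phi'(s_j)$ and the map induced by $\Phi_0\to\Phi'$ become equal in $\Phi(s_j)$. By (Pr2) for $\Phi_0(s_j)$ they become equal after passing along some morphism $\Phi'\to\Phi''$ of the filtered category. Do this for $j=1,\dots,n$ in turn; equalities already obtained persist.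
\end{proof}

\section{Small subcomplexes of a cell complex}\label{sec:sub}

Consider first a complex with one cell, $k\colon Y\to Y+_AB$, a pushout of $j\colon A\to B$ in $J$. For each factorization $A\to G\to Y$ with $G\in\mathcal{K}_\lambda$, the arrow $G\to G+_AB$ is in $J$ by (V3) and maps to $k$. A chain of such factorizations of length less than $\lambda$ has a colimit $G_\infty\in\mathcal{K}_\lambda$, and by Lemma~\ref{lem:colim}(a) the colimit of the arrows is $G_\infty\to G_\infty+_AB$, which is again in $J$. So the closure under chains that $J$ is not known to have is recovered by remembering the cell and its attaching map. We now do this for any number of cells.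

Fix $k\colon Y\to Y'$ in $\mathrm{cell}(J)$ together with a \emph{presentation}: a smooth chain $(Y_\alpha)_{\alpha\le\theta}$ with $Y_0=Y$, $Y_\theta=Y'$ and composition $k$, and for $\alpha<\theta$ a member $j_\alpha\colon A_\alpha\to B_\alpha$ of $J$ and maps $a_\alpha\colon A_\alpha\to Y_\alpha$, $b_\alpha\colon B_\alpha\to Y_{\alpha+1}$ exhibiting $Y_{\alpha+1}=Y_\alpha+_{A_\alpha}B_\alpha$.

\begin{definition}\label{def:sub}
Let $\alpha\le\theta$. An \emph{$\alpha$-subcomplex} $\sigma$ consists of
\begin{itemize}
\item a set $|\sigma|\subseteq\alpha$ of cardinality less than $\lambda$, the \emph{support};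
\item a smooth chain $(E^\sigma_\beta)_{\beta\le\alpha}$ with $E^\sigma_0\in\mathcal{K}_\lambda$, whose step $E^\sigma_\beta\to E^\sigma_{\beta+1}$ is an isomorphism for $\beta\in\alpha\setminus|\sigma|$;
\item a natural transformation $e^\sigma_\beta\colon E^\sigma_\beta\to Y_\beta$;
\item for $\beta\in|\sigma|$, maps $a^\sigma_\beta\colon A_\beta\to E^\sigma_\beta$ and $b^\sigma_\beta\colon B_\beta\to E^\sigma_{\beta+1}$ exhibiting $E^\sigma_{\beta+1}=E^\sigma_\beta+_{A_\beta}B_\beta$, with $e^\sigma_\beta a^\sigma_\beta=a_\beta$ and $e^\sigma_{\beta+1}b^\sigma_\beta=b_\beta$.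
\end{itemize}
If $|\sigma|\subseteq|\tau|$, a \emph{morphism} $\varphi\colon\sigma\to\tau$ is a natural transformation $\varphi_\beta\colon E^\sigma_\beta\to E^\tau_\beta$ with $e^\tau_\beta\varphi_\beta=e^\sigma_\beta$ for all $\beta\le\alpha$, and $\varphi_\beta a^\sigma_\beta=a^\tau_\beta$, $\varphi_{\beta+1}b^\sigma_\beta=b^\tau_\beta$ for $\beta\in|\sigma|$; if $|\sigma|\not\subseteq|\tau|$ there are no morphisms. Write $k_\sigma\colon E^\sigma_0\to E^\sigma_\alpha$ for the composition of the chain. For $\beta\le\alpha$, the \emph{truncation} $\sigma|_\beta$ is the $\beta$-subcomplex obtained by restricting all data, with support $|\sigma|\cap\beta$.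
\end{definition}

A $0$-subcomplex is just a map $E_0\to Y$ with $E_0\in\mathcal{K}_\lambda$. For $\alpha=\theta$ there is a \emph{canonical map} $(e^\sigma_0,e^\sigma_\theta)\colon k_\sigma\to k$, and a morphism $\varphi\colon\sigma\to\tau$ \emph{induces} the map $(\varphi_0,\varphi_\theta)\colon k_\sigma\to k_\tau$ over $k$. Despite the name, the maps $e^\sigma_\beta$ need not be monomorphisms. Passing to a larger subcomplex therefore serves two purposes: it adds cells, and it identifies maps that are equal in $Y_\beta$.

\begin{lemma}\label{lem:subJ}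
For every $\alpha$-subcomplex $\sigma$, all $E^\sigma_\beta$ are in $\mathcal{K}_\lambda$, and $k_\sigma\in J$.
\end{lemma}

\begin{proof}
We delete the idle steps. Enumerate $|\sigma|$ increasingly as $(\beta_\eta)_{\eta<o}$, where $o<\lambda$, and put $\beta_o=\alpha$ and $F_\eta=E^\sigma_{\beta_\eta}$ for $\eta\le o$. If $\gamma\le\gamma'\le\alpha$ and $[\gamma,\gamma')\cap|\sigma|=\emptyset$, then $E^\sigma_\gamma\to E^\sigma_{\gamma'}$ is an isomorphism. This has three consequences. First, $E^\sigma_0\cong F_0$. Second, $F_\eta\to E^\sigma_{\beta_\eta+1}\cong F_{\eta+1}$ is a pushout of $j_{\beta_\eta}$. Third, for a limit $\eta\le o$ and $\gamma=\sup_{\zeta<\eta}\beta_\zeta$ we have $\operatorname{colim}_{\zeta<\eta}F_\zeta=E^\sigma_\gamma\cong F_\eta$. So $(F_\eta)_{\eta\le o}$ is a smooth chain of length less than $\lambda$. By induction all $F_\eta$ are in $\mathcal{K}_\lambda$, since $A_\beta,B_\beta\in\mathcal{K}_\lambda$. Its steps are in $J$ by (V3), so $F_0\to F_o$ is in $J$ by (V4), and this arrow is isomorphic to $k_\sigma$. In particular $E^\sigma_\alpha\in\mathcal{K}_\lambda$;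 for $E^\sigma_\beta$ apply this to $\sigma|_\beta$.
\end{proof}

Two constructions produce new subcomplexes. The first propagates an enlargement of an initial part of $\sigma$ to all of $\sigma$. The second is the closure under chains.

\begin{lemma}[Gluing]\label{lem:glue}
Let $\sigma$ be an $\alpha$-subcomplex, $\beta\le\alpha$, and $\psi\colon\sigma|_\beta\to\tau$ a morphism of $\beta$-subcomplexes. There are an $\alpha$-subcomplex $\tau\cup_\beta\sigma$ with truncation $\tau$ at $\beta$, support $|\tau|\cup(|\sigma|\cap[\beta,\alpha))$ and objects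
\[
E_\gamma=E^\tau_\beta+_{E^\sigma_\beta}E^\sigma_\gamma\qquad(\beta\le\gamma\le\alpha),
\]
and a morphism $\sigma\to\tau\cup_\beta\sigma$ whose component at $\gamma$ is $\psi_\gamma$ for $\gamma\le\beta$ and the coprojection for $\gamma\ge\beta$. The map $E_\gamma\to Y_\gamma$ is induced by $E^\tau_\beta\to Y_\beta\to Y_\gamma$ and $e^\sigma_\gamma$.
\end{lemma}

\begin{proof}
At $\gamma=\beta$ we choose the pushout to be $E^\tau_\beta$. The two maps to $Y_\gamma$ agree on $E^\sigma_\beta$ because $\psi_\beta$ is over $Y_\beta$ and $e^\sigma$ is natural. The chain is smooth above $\beta$ by Lemma~\ref{lem:colim}(a). For $\beta\le\gamma<\alpha$, pasting of pushouts gives $E_{\gamma+1}=E_\gamma+_{E^\sigma_\gamma}E^\sigma_{\gamma+1}$. If $\gamma\notin|\sigma|$, the step $E_\gamma\to E_{\gamma+1}$ is a pushout of an isomorphism. If $\gamma\in|\sigma|$, then $E_{\gamma+1}=E_\gamma+_{A_\gamma}B_\gamma$, where the structure maps are $a^\sigma_\gamma$ and $b^\sigma_\gamma$ followed by the coprojections; they lie over $a_\gamma$ and $b_\gamma$. Finally $|\sigma|\cap\beta\subseteq|\tau|$,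 so $|\sigma|$ is contained in the new support, and the stated components satisfy the conditions on a morphism by construction.
\end{proof}

\begin{lemma}[Chains]\label{lem:chains}
Let $\nu<\lambda$ be a limit ordinal and $(\sigma_\xi)_{\xi<\nu}$ a chain of $\alpha$-subcomplexes. There is an $\alpha$-subcomplex $\sigma=\operatorname{colim}_\xi\sigma_\xi$ with $|\sigma|=\bigcup_\xi|\sigma_\xi|$ and $E^\sigma_\beta=\operatorname{colim}_\xi E^{\sigma_\xi}_\beta$. The coprojections form compatible morphisms $\sigma_\xi\to\sigma$, and $k_\sigma=\operatorname{colim}_\xi k_{\sigma_\xi}$.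
\end{lemma}

\begin{proof}
The support has cardinality less than $\lambda$ because $\lambda$ is regular, and $E^\sigma_0\in\mathcal{K}_\lambda$ because $\nu<\lambda$. The chain $E^\sigma$ is smooth because colimits commute, and the $e^{\sigma_\xi}$ induce $e^\sigma$. If $\beta\notin|\sigma|$, the step at $\beta$ is a colimit of isomorphisms. If $\beta\in|\sigma|$, then $\beta\in|\sigma_\xi|$ for all $\xi\ge\xi_0$, say; the maps $a^{\sigma_\xi}_\beta$ and $b^{\sigma_\xi}_\beta$ for $\xi\ge\xi_0$ are compatible and define $a^\sigma_\beta$ and $b^\sigma_\beta$; and $E^\sigma_{\beta+1}=\operatorname{colim}_{\xi\ge\xi_0}(E^{\sigma_\xi}_\beta+_{A_\beta}B_\beta)=E^\sigma_\beta+_{A_\beta}B_\beta$ by Lemma~\ref{lem:colim}(a).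
\end{proof}

It remains to see that there are enough subcomplexes. The statement one first thinks of is that every map $D\to Y_\alpha$ with $D\in\mathcal{K}_\lambda$ factors through some $E^\tau_\alpha$. This is too weak, both for the induction on $\alpha$ and for the alternation argument: in both, $\tau$ has to extend a subcomplex built earlier, compatibly with a given map into $D$.

\begin{lemma}[Extension]\label{lem:ext}
The following statement $(*)_\alpha$ holds for all $\alpha\le\theta$. For every $\alpha$-subcomplex $\sigma$ and every factorization $E^\sigma_\alpha\xrightarrow{p}D\xrightarrow{q}Y_\alpha$ of $e^\sigma_\alpha$ with $D\in\mathcal{K}_\lambda$, there are a morphism $\varphi\colon\sigma\to\tau$ of $\alpha$-subcomplexes and a map $d\colon D\to E^\tau_\alpha$ with $dp=\varphi_\alpha$ and $e^\tau_\alpha d=q$.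
\end{lemma}

\begin{proof}
Induction on $\alpha$. For $\alpha=0$ let $\tau$ be $q\colon D\to Y_0$, with $\varphi_0=p$ and $d=\mathrm{id}$.

\emph{Case 1: $\alpha=\beta+1$ and $\beta\in|\sigma|$.} For an object $E^\sigma_\beta\to G\to Y_\beta$ of $\mathcal{P}=\mathrm{Fact}(e^\sigma_\beta)$ put
\[
G^+=G+_{E^\sigma_\beta}E^\sigma_{\beta+1}=G+_{A_\beta}B_\beta ,
\]
with coprojection $\iota_G\colon E^\sigma_{\beta+1}\to G^+$. By Lemmas~\ref{lem:fact} and~\ref{lem:colim}(a), $Y_{\beta+1}=Y_\beta+_{A_\beta}B_\beta$ is the $\lambda$-filtered colimit of the $G^+$. The coprojection $n_G\colon G^+\to Y_{\beta+1}$ restricts to $G\to Y_\beta\to Y_{\beta+1}$ on $G$, and $n_G\iota_G=e^\sigma_{\beta+1}$, as one sees on $E^\sigma_\beta$ and on $B_\beta$. By (Pr1), $q=n_Gq'$ for some $G$ and $q'\colon D\to G^+$. The maps $q'p$ and $\iota_G$ both give $e^\sigma_{\beta+1}$ when composed with $n_G$, so by (Pr2) and Lemma~\ref{lem:subJ} we may replace $G$ by a later object of $\mathcal{P}$ and assume $q'p=\iota_G$.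

Apply $(*)_\beta$ to $\sigma|_\beta$ and $G$. This gives $\sigma|_\beta\to\tau'$ and $g\colon G\to E^{\tau'}_\beta$ under $E^\sigma_\beta$ and over $Y_\beta$. Let $\varphi\colon\sigma\to\tau=\tau'\cup_\beta\sigma$ be as in Lemma~\ref{lem:glue}. The map $g$ induces $g^+\colon G^+\to E^{\tau'}_\beta+_{E^\sigma_\beta}E^\sigma_{\beta+1}=E^\tau_{\beta+1}$ with $g^+\iota_G=\varphi_{\beta+1}$, and $e^\tau_{\beta+1}g^+=n_G$, because the two sides agree on $G$ and on $E^\sigma_{\beta+1}$. Put $d=g^+q'$. Then $dp=g^+\iota_G=\varphi_{\beta+1}$ and $e^\tau_{\beta+1}d=n_Gq'=q$.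

\emph{Case 2: $\alpha=\beta+1$ and $\beta\notin|\sigma|$.} The map $q$ may hit the cell $\beta$, so we first add this cell to $\sigma$; for that we need an attaching map. Apply $(*)_\beta$ to $\sigma|_\beta$ and the factorization $E^\sigma_\beta\to E^\sigma_\beta\sqcup A_\beta\xrightarrow{(e^\sigma_\beta,\,a_\beta)}Y_\beta$. This gives $\psi\colon\sigma|_\beta\to\tau'$ and $a'\colon A_\beta\to E^{\tau'}_\beta$ with $e^{\tau'}_\beta a'=a_\beta$. Extend $\tau'$ to a $(\beta+1)$-subcomplex $\sigma'$ with support $|\tau'|\cup\{\beta\}$ by putting $E^{\sigma'}_{\beta+1}=E^{\tau'}_\beta+_{A_\beta}B_\beta$, the pushout along $a'$, with the map to $Y_{\beta+1}$ induced by $E^{\tau'}_\beta\to Y_\beta\to Y_{\beta+1}$ and $b_\beta$. Extend $\psi$ to a morphism $\psi\colon\sigma\to\sigma'$ by letting $\psi_{\beta+1}$ be $E^\sigma_{\beta+1}\cong E^\sigma_\beta\to E^{\tau'}_\beta\to E^{\sigma'}_{\beta+1}$. Let $D'=E^{\sigma'}_{\beta+1}+_{E^\sigma_{\beta+1}}D\in\mathcal{K}_\lambda$, with coprojections $p'$ from $E^{\sigma'}_{\beta+1}$ and $\delta$ from $D$, and let $q'\colon D'\to Y_{\beta+1}$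 be induced by $e^{\sigma'}_{\beta+1}$ and $q$. Case~1 for $\sigma'$, $p'$, $q'$ gives $\varphi'\colon\sigma'\to\tau$ and $d'$. Put $\varphi=\varphi'\psi$ and $d=d'\delta$. Then $dp=d'p'\psi_{\beta+1}=\varphi_{\beta+1}$ and $e^\tau_{\beta+1}d=q'\delta=q$.

\emph{Case 3: $\alpha$ is a limit ordinal of cofinality at least $\lambda$.} Then $|\sigma|$ is bounded in $\alpha$, and $Y_\alpha=\operatorname{colim}_{\beta<\alpha}Y_\beta$ is $\lambda$-filtered. Write $y_\beta\colon Y_\beta\to Y_\alpha$ and $\epsilon_\beta\colon E^\sigma_\beta\to E^\sigma_\alpha$. By (Pr1) there are $\beta<\alpha$ with $|\sigma|\subseteq\beta$ and $q'\colon D\to Y_\beta$ with $y_\beta q'=q$. The maps $q'p\epsilon_\beta$ and $e^\sigma_\beta$ both give $e^\sigma_\alpha\epsilon_\beta$ when composed with $y_\beta$, so by (Pr2) they become equal in some $Y_{\beta'}$. Since $E^\sigma_\beta\to E^\sigma_{\beta'}$ is an isomorphism, we may replace $\beta$ by $\beta'$ and assume $q'p\epsilon_\beta=e^\sigma_\beta$. Apply $(*)_\beta$ to $\sigma|_\beta$ and this factorization, getting $\psi\colon\sigma|_\beta\to\tau'$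 and $d'\colon D\to E^{\tau'}_\beta$. Let $\varphi\colon\sigma\to\tau=\tau'\cup_\beta\sigma$, let $\epsilon'\colon E^{\tau'}_\beta=E^\tau_\beta\to E^\tau_\alpha$ be the chain map, and put $d=\epsilon'd'$. Then $dp\epsilon_\beta=\epsilon'\psi_\beta=\varphi_\alpha\epsilon_\beta$, so $dp=\varphi_\alpha$ since $\epsilon_\beta$ is an isomorphism; and $e^\tau_\alpha d=y_\beta e^{\tau'}_\beta d'=y_\beta q'=q$.

\emph{Case 4: $\alpha$ is a limit ordinal of cofinality $\nu<\lambda$.} Now $q$ need not factor through any $Y_\beta$ with $\beta<\alpha$. Instead we approximate a cofinal chain of the $Y_\beta$ as a whole, and absorb the approximation level by level.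

Let $(\beta_\xi)_{\xi<\nu}$ be increasing and cofinal in $\alpha$. Apply Lemma~\ref{lem:fact} to the $\lambda$-small category $\nu$ and the map $(E^\sigma_{\beta_\xi})_\xi\to(Y_{\beta_\xi})_\xi$. For an object $G=(G_\xi)_{\xi<\nu}$ of the resulting category $\mathcal{P}$ put $G_\infty=\operatorname{colim}_\xi G_\xi$. Taking colimits over $\xi$ and using smoothness, we get maps $E^\sigma_\alpha\xrightarrow{\iota_G}G_\infty\xrightarrow{n_G}Y_\alpha$ with composite $e^\sigma_\alpha$, and $Y_\alpha$ is the $\lambda$-filtered colimit of the $G_\infty$. By (Pr1) for $D$ and (Pr2) for $E^\sigma_\alpha$, there are $G$ and $q'\colon D\to G_\infty$ with $n_Gq'=q$ and $q'p=\iota_G$. It suffices to find $\varphi\colon\sigma\to\tau$ and maps $h_\xi\colon G_\xi\to E^\tau_{\beta_\xi}$, natural in $\xi$, under $E^\sigma_{\beta_\xi}$ and over $Y_{\beta_\xi}$. Indeed, their colimit $h_\infty\colon G_\infty\to E^\tau_\alpha$ satisfies $h_\infty\iota_G=\varphi_\alpha$ and $e^\tau_\alpha h_\infty=n_G$, so $d=h_\infty q'$ works.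

We construct a chain $(\tau_\xi)_{\xi\le\nu}$ of $\alpha$-subcomplexes with $\tau_0=\sigma$, and maps $g_\xi\colon G_\xi\to E^{\tau_{\xi+1}}_{\beta_\xi}$ for $\xi<\nu$. For $\zeta\le\xi$ and $\gamma\le\gamma'$, an unlabeled arrow $E^{\tau_\zeta}_\gamma\to E^{\tau_\xi}_{\gamma'}$ denotes the map given by $\tau_\zeta\to\tau_\xi$ and the chain maps; it lies over $Y_\gamma\to Y_{\gamma'}$. We require:
\begin{itemize}
\item[(i)] $g_\xi$ is over $Y_{\beta_\xi}$;
\item[(ii)] $E^\sigma_{\beta_\xi}\to G_\xi\xrightarrow{g_\xi}E^{\tau_{\xi+1}}_{\beta_\xi}$ is the unlabeled arrow;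
\item[(iii)] for $\zeta<\xi$, $G_\zeta\to G_\xi\xrightarrow{g_\xi}E^{\tau_{\xi+1}}_{\beta_\xi}$ equals $G_\zeta\xrightarrow{g_\zeta}E^{\tau_{\zeta+1}}_{\beta_\zeta}\to E^{\tau_{\xi+1}}_{\beta_\xi}$.
\end{itemize}
At limit ordinals $\xi\le\nu$ take $\tau_\xi=\operatorname{colim}_{\zeta<\xi}\tau_\zeta$ (Lemma~\ref{lem:chains}). Suppose $\tau_\xi$ and the $g_\zeta$ with $\zeta<\xi$ are given. To impose (ii) and (iii), let
\[
Q=E^\sigma_{\beta_\xi}\sqcup\coprod_{\zeta<\xi}G_\zeta\in\mathcal{K}_\lambda .
\]
It maps to $G_\xi$ by the structure maps of $G$. It maps to $E^{\tau_\xi}_{\beta_\xi}$ by the unlabeled arrow on $E^\sigma_{\beta_\xi}$ and by $G_\zeta\xrightarrow{g_\zeta}E^{\tau_{\zeta+1}}_{\beta_\zeta}\to E^{\tau_\xi}_{\beta_\xi}$ on $G_\zeta$. The two composites $Q\to Y_{\beta_\xi}$ agree: on $E^\sigma_{\beta_\xi}$ both are $e^\sigma_{\beta_\xi}$, and on $G_\zeta$ both are $G_\zeta\to Y_{\beta_\zeta}\to Y_{\beta_\xi}$, by (i) for $\zeta$. So $D_\xi=G_\xi+_QE^{\tau_\xi}_{\beta_\xi}\in\mathcal{K}_\lambda$ maps to $Y_{\beta_\xi}$. Apply $(*)_{\beta_\xi}$ to $\tau_\xi|_{\beta_\xi}$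 and $E^{\tau_\xi}_{\beta_\xi}\to D_\xi\to Y_{\beta_\xi}$, getting $\tau_\xi|_{\beta_\xi}\to\tau'$ and $d_\xi\colon D_\xi\to E^{\tau'}_{\beta_\xi}$. Put $\tau_{\xi+1}=\tau'\cup_{\beta_\xi}\tau_\xi$, and let $g_\xi$ be $G_\xi\to D_\xi\xrightarrow{d_\xi}E^{\tau'}_{\beta_\xi}=E^{\tau_{\xi+1}}_{\beta_\xi}$. Condition (i) holds because $d_\xi$ is over $Y_{\beta_\xi}$. The composite $Q\to G_\xi\xrightarrow{g_\xi}E^{\tau_{\xi+1}}_{\beta_\xi}$ equals $Q\to E^{\tau_\xi}_{\beta_\xi}\to E^{\tau_{\xi+1}}_{\beta_\xi}$, by the pushout square and the choice of $d_\xi$; restricted to the summands of $Q$, this is (ii) and (iii).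

Let $\tau=\tau_\nu$, let $\varphi$ be $\tau_0\to\tau_\nu$, and let $h_\xi$ be $g_\xi$ followed by $E^{\tau_{\xi+1}}_{\beta_\xi}\to E^\tau_{\beta_\xi}$. By (i), (ii) and (iii), the $h_\xi$ are over $Y_{\beta_\xi}$, under $E^\sigma_{\beta_\xi}$ and natural in $\xi$.
\end{proof}

We translate the lemma into a statement about arrows. From now on, a \emph{subcomplex of $k$} is a $\theta$-subcomplex for a fixed presentation.

\begin{proposition}\label{prop:sub}
Let $k\in\mathrm{cell}(J)$ have a fixed presentation, and let $w\in\mathcal{K}_\lambda^{\to}$.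
\begin{itemize}
\item[(a)] Every map $w\to k$ factors through the canonical map $k_\tau\to k$ for some subcomplex $\tau$.
\item[(b)] If $\sigma$ is a subcomplex and $k_\sigma\to w\to k$ is a factorization of the canonical map, there are a morphism $\sigma\to\tau$ and a map $w\to k_\tau$ over $k$ such that $k_\sigma\to w\to k_\tau$ is the map induced by $\sigma\to\tau$.
\end{itemize}
\end{proposition}

\begin{proof}
(b) Let $w\colon C\to D$, and write the factorization as $k_\sigma\xrightarrow{(c,\,c')}w\xrightarrow{(y,\,q)}k$. Regard $y\colon C\to Y$ as a $0$-subcomplex and $c$ as a morphism from $\sigma|_0$ to it. Lemma~\ref{lem:glue} gives $\psi\colon\sigma\to\sigma'$ with $E^{\sigma'}_0=C$, $\psi_0=c$ and $E^{\sigma'}_\theta=C+_{E^\sigma_0}E^\sigma_\theta$, the coprojections being $k_{\sigma'}$ and $\psi_\theta$. Since $wc=c'k_\sigma$, there is $p\colon E^{\sigma'}_\theta\to D$ with $pk_{\sigma'}=w$ and $p\psi_\theta=c'$. Then $qp=e^{\sigma'}_\theta$: on $C$ both sides give $qw=ky$, and on $E^\sigma_\theta$ both give $qc'=e^\sigma_\theta$. By $(*)_\theta$ there are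 $\varphi\colon\sigma'\to\tau$ and $d\colon D\to E^\tau_\theta$ with $dp=\varphi_\theta$ and $e^\tau_\theta d=q$. The pair $(\varphi_0,d)$ is a map $w\to k_\tau$, since $dw=dpk_{\sigma'}=\varphi_\theta k_{\sigma'}=k_\tau\varphi_0$. It is over $k$, since $e^\tau_0\varphi_0=y$ and $e^\tau_\theta d=q$. Its composite with $(c,c')$ is $(\varphi_0\psi_0,\,dp\psi_\theta)=(\varphi_0\psi_0,\varphi_\theta\psi_\theta)$, which is induced by $\varphi\psi$.

(a) Apply (b) to the subcomplex $\sigma$ with empty support and all $E^\sigma_\beta=\emptyset$.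
\end{proof}

\section{Trivial cofibrations and 2-out-of-3}\label{sec:two}

\begin{lemma}\label{lem:cofJ}
$\mathrm{cof}(J)\subseteq\mathcal{L}\cap\mathcal{W}$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:sub}(a) and Lemma~\ref{lem:subJ}, every map from a member of $\mathcal{K}_\lambda^{\to}$ to $k\in\mathrm{cell}(J)$ factors through some $k_\tau\in J\subseteq\mathcal{V}$. So $\mathrm{cell}(J)\subseteq\mathcal{W}$, and $\mathcal{W}$ is closed under retracts by Lemma~\ref{lem:Ap}. Since $J\subseteq\mathcal{L}$, also $\mathrm{cof}(J)\subseteq\mathcal{L}$.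
\end{proof}

Next we factor the members of $\mathcal{W}$. If $f=\rho\kappa$ with $f\in\mathcal{W}$ and $\kappa\in\mathrm{cell}(J)$, then $\rho\in\mathcal{W}$ is an instance of 2-out-of-3, which is not yet available. This instance needs no chain: one subcomplex converts a map into $\rho$ to a map into $f$, and pushing that subcomplex forward converts the approximation of $f$ back.

\begin{proposition}\label{prop:factor}
Every $f\in\mathcal{W}$ factors as $f=\rho\kappa$ with $\kappa\in\mathrm{cell}(J)$ and $\rho\in\mathcal{R}$.
\end{proposition}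

\begin{proof}
By the small object argument, factor $f$ as $X\xrightarrow{\kappa}Z\xrightarrow{\rho}Y$ with $\kappa\in\mathrm{cell}(J)$ and $\rho\in\mathrm{inj}(J)$. By Lemma~\ref{lem:detect} it suffices to show $\rho\in\mathcal{W}$. Let $(a,b)\colon u\to\rho$ with $u\colon A\to B$ in $\mathcal{K}_\lambda^{\to}$.

\emph{From $\rho$ to $f$.} The morphism $a\colon A\to Z$ defines a map from the arrow $\emptyset\to A$ to $\kappa$. By Proposition~\ref{prop:sub}(a) there are a subcomplex $\sigma$ of $\kappa$, with $k_\sigma\colon X_1\to Z_1$ and canonical map $(e,e')\colon k_\sigma\to\kappa$, and $a'\colon A\to Z_1$ with $e'a'=a$. Let $B_1=B+_AZ_1\in\mathcal{K}_\lambda$, with coprojections $\iota_B$ and $\iota_Z$. Since $bu=\rho a=\rho e'a'$, there is $b_1\colon B_1\to Y$ with $b_1\iota_B=b$ and $b_1\iota_Z=\rho e'$. Put $u_1=\iota_Zk_\sigma\colon X_1\to B_1$. Then $b_1u_1=\rho e'k_\sigma=\rho\kappa e=fe$, so $(e,b_1)$ is a map $u_1\to f$. As $f\in\mathcal{W}$, it factors as $u_1\xrightarrow{(x,\,y)}v\xrightarrow{(x',\,y')}f$ with $v\colon X_2\to Y_2$ in $\mathcal{V}$.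

\emph{From $f$ back to $\rho$.} Let $Z_2=X_2+_{X_1}Z_1$, with coprojections $j\colon X_2\to Z_2$ and $z\colon Z_1\to Z_2$. Then $j$ is a pushout of $k_\sigma\in J$ along $x$, so $j\in J$. Since $vx=yu_1=y\iota_Zk_\sigma$, there is $w\colon Z_2\to Y_2$ with $wj=v$ and $wz=y\iota_Z$. By (V2), $w\in\mathcal{V}$. Since $\kappa x'x=\kappa e=e'k_\sigma$, there is $z'\colon Z_2\to Z$ with $z'j=\kappa x'$ and $z'z=e'$.

The pair $(z',y')$ is a map $w\to\rho$, because
\[
\rho z'j=\rho\kappa x'=fx'=y'v=y'wj,\qquad \rho z'z=\rho e'=b_1\iota_Z=y'y\iota_Z=y'wz .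
\]
The pair $(za',y\iota_B)$ is a map $u\to w$, because $wza'=y\iota_Za'=y\iota_Bu$. The composite $u\to w\to\rho$ is $(z'za',\,y'y\iota_B)=(e'a',\,b_1\iota_B)=(a,b)$.
\end{proof}

\begin{corollary}\label{cor:LW}
$\mathcal{L}\cap\mathcal{W}=\mathrm{cof}(J)$.
\end{corollary}

\begin{proof}
One inclusion is Lemma~\ref{lem:cofJ}. If $f\in\mathcal{L}\cap\mathcal{W}$, write $f=\rho\kappa$ as in Proposition~\ref{prop:factor}. Since $f\in\mathcal{L}$ lifts against $\rho\in\mathcal{R}$, the retract argument makes $f$ a retract of $\kappa$.
\end{proof}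

We can now run the alternation argument in general.

\begin{proposition}[Simultaneous approximation]\label{prop:simul}
Let $\mathcal{D}$ be a finite category, $\Phi\in\mathcal{K}^{\mathcal{D}}$, and let $\Sigma$ and $\Sigma'$ be sets of morphisms of $\mathcal{D}$ with $\Phi(s)\in\mathrm{cell}(J)$ for $s\in\Sigma$ and $\Phi(s)\in\mathcal{R}$ for $s\in\Sigma'$. Every map $\Phi_0\to\Phi$ with $\Phi_0\in\mathcal{K}_\lambda^{\mathcal{D}}$ factors through some $\Phi_\mu\in\mathcal{K}_\lambda^{\mathcal{D}}$ with $\Phi_\mu(s)\in J$ for $s\in\Sigma$ and $\Phi_\mu(s)\in\mathcal{R}$ for $s\in\Sigma'$.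
\end{proposition}

\begin{proof}
Fix a presentation of $\Phi(s)$ for each $s\in\Sigma$. By recursion on $\xi<\mu$ we construct
\begin{itemize}
\item a smooth chain $(\Phi_\xi)$ in $\mathcal{K}_\lambda^{\mathcal{D}}$ over $\Phi$, with transition maps $\Phi_{\zeta\xi}$;
\item for $s\in\Sigma$, a chain $(\sigma^s_\xi)$ of subcomplexes of $\Phi(s)$ and maps $\Phi_\xi(s)\xrightarrow{\pi^s_\xi}k_{\sigma^s_\xi}\xrightarrow{\psi^s_\xi}\Phi_{\xi+1}(s)$ over $\Phi(s)$;
\item for $s\in\Sigma'$, arrows $r^s_\xi\in\mathcal{R}\cap\mathcal{K}_\lambda^{\to}$ with maps $r^s_\xi\to\Phi(s)$, and maps $\Phi_\xi(s)\to r^s_\xi\to\Phi_{\xi+1}(s)$ over $\Phi(s)$,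
\end{itemize}
such that the displayed pairs of maps compose to $\Phi_{\xi,\xi+1}(s)$, and such that for $s\in\Sigma$ and $\zeta<\xi$
\begin{equation}\label{eq:induced}
\pi^s_\xi\circ\Phi_{\zeta+1,\xi}(s)\circ\psi^s_\zeta\ \text{ is the map }k_{\sigma^s_\zeta}\to k_{\sigma^s_\xi}\text{ induced by }\sigma^s_\zeta\to\sigma^s_\xi .
\end{equation}
Condition~\eqref{eq:induced} says that the chain structure that interleaving puts on the arrows $k_{\sigma^s_\xi}$ is the one coming from the chain of subcomplexes. Without it, Lemma~\ref{lem:chains} could not be used to identify the colimit.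

Suppose $\Phi_\xi$ and all data with index below $\xi$ are given. Fix $s\in\Sigma$ and drop it from the notation for $\sigma$, $\pi$, $\psi$.

If $\xi=0$, Proposition~\ref{prop:sub}(a) applied to $\Phi_0(s)\to\Phi(s)$ gives $\sigma_0$ and $\pi_0$.

If $\xi=\eta+1$, then $k_{\sigma_\eta}\xrightarrow{\psi_\eta}\Phi_\xi(s)\to\Phi(s)$ is a factorization of the canonical map, and Proposition~\ref{prop:sub}(b) gives $\sigma_\eta\to\sigma_\xi$ and $\pi_\xi$ with \eqref{eq:induced} for $\zeta=\eta$. For $\zeta<\eta$,
\[
\pi_\xi\,\Phi_{\zeta+1,\xi}(s)\,\psi_\zeta=(\pi_\xi\psi_\eta)\,\bigl(\pi_\eta\,\Phi_{\zeta+1,\eta}(s)\,\psi_\zeta\bigr),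
\]
which is induced by $\sigma_\zeta\to\sigma_\eta\to\sigma_\xi$.

If $\xi$ is a limit ordinal, put $\sigma_\xi=\operatorname{colim}_{\zeta<\xi}\sigma_\zeta$. By Lemma~\ref{lem:colim}(c) and \eqref{eq:induced}, the maps $\Phi_{\zeta+1,\xi}(s)\psi_\zeta$ exhibit $\Phi_\xi(s)$ as the colimit of the chain $(k_{\sigma_\zeta})_{\zeta<\xi}$ with the induced maps. By Lemma~\ref{lem:chains}, $k_{\sigma_\xi}$ is also a colimit of this chain. Let $\pi_\xi$ be the comparison isomorphism; its defining property is \eqref{eq:induced}. It is over $\Phi(s)$, since both maps to $\Phi(s)$ restrict to the canonical map on each $k_{\sigma_\zeta}$.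

For $s\in\Sigma'$, Lemma~\ref{lem:A} applied to $\Phi_\xi(s)\to\Phi(s)$ gives $\Phi_\xi(s)\to r^s_\xi\to\Phi(s)$. Lemma~\ref{lem:absorb}, applied to $\Phi_\xi\to\Phi$ and the finitely many factorizations through $k_{\sigma^s_\xi}$ and $r^s_\xi$, gives $\Phi_{\xi+1}$, the maps $\psi^s_\xi$ and the maps $r^s_\xi\to\Phi_{\xi+1}(s)$. At limit ordinals $\xi\le\mu$ put $\Phi_\xi=\operatorname{colim}_{\zeta<\xi}\Phi_\zeta$, which is in $\mathcal{K}_\lambda^{\mathcal{D}}$ because $\mu<\lambda$.

For $s\in\Sigma$, the argument of the limit step with $\xi=\mu<\lambda$ gives $\Phi_\mu(s)\cong k_\sigma$ for $\sigma=\operatorname{colim}_{\zeta<\mu}\sigma^s_\zeta$, and $k_\sigma\in J$ by Lemma~\ref{lem:subJ}. For $s\in\Sigma'$, Lemma~\ref{lem:colim}(c) gives $\Phi_\mu(s)=\operatorname{colim}_{\xi<\mu}r^s_\xi$. This colimit is $\mu$-filtered because $\mu$ is regular, so $\Phi_\mu(s)\in\mathcal{R}$ by Lemma~\ref{lem:Rfiltered}.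
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,font=\small]
\node (x1) at (0,0) {$x$}; \node (m1) at (0.3,1.2) {$m$}; \node (y1) at (1.5,1.9) {$y$};
\node (n1) at (2.7,1.2) {$n$}; \node (z1) at (3,0) {$z$};
\draw[->] (x1) -- node[left] {$\kappa_1$} (m1); \draw[->] (m1) -- node[above left] {$\rho_1$} (y1);
\draw[->] (y1) -- node[above right] {$\kappa_2$} (n1); \draw[->] (n1) -- node[right] {$\rho_2$} (z1);
\draw[->,dashed] (x1) -- node[below] {$h$} (z1);
\node (x2) at (4.4,0.6) {$x$}; \node (m2) at (5.1,1.7) {$m$}; \node (y2) at (6.7,1.7) {$y$};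
\node (z2) at (7.4,0.6) {$z$}; \node (n2) at (5.9,-0.2) {$n$};
\draw[->] (x2) -- node[left] {$\kappa_1$} (m2); \draw[->] (m2) -- node[above] {$\rho_1$} (y2);
\draw[->,dashed] (y2) -- node[right] {$g$} (z2);
\draw[->] (x2) -- node[below left] {$\kappa_2$} (n2); \draw[->] (n2) -- node[below right] {$\rho_2$} (z2);
\node (x3) at (8.8,0.6) {$x$}; \node (y3) at (9.5,1.7) {$y$}; \node (m3) at (11.1,1.7) {$m$};
\node (z3) at (11.8,0.6) {$z$}; \node (n3) at (10.3,-0.2) {$n$};
\draw[->,dashed] (x3) -- node[left] {$f$} (y3); \draw[->] (y3) -- node[above] {$\kappa_1$} (m3);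
\draw[->] (m3) -- node[right] {$\rho_1$} (z3);
\draw[->] (x3) -- node[below left] {$\kappa_2$} (n3); \draw[->] (n3) -- node[below right] {$\rho_2$} (z3);
\end{tikzpicture}
\caption{The three commutative pentagons used for 2-out-of-3 for $h=gf$. The two arrows known to lie in $\mathcal{W}$ (from left to right: $f$ and $g$; $f$ and $h$; $g$ and $h$) are factored as $\rho_i\kappa_i$ with $\kappa_i\in\mathrm{cell}(J)$ and $\rho_i\in\mathcal{R}$. The dashed arrow is the third one.}
\label{fig:pentagons}
\end{figure}

\begin{proposition}\label{prop:two}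
$\mathcal{W}$ satisfies 2-out-of-3.
\end{proposition}

\begin{proof}
Let $f\colon X\to Y$, $g\colon Y\to Z$ and $h=gf$, with two of the three, the \emph{known} arrows, in $\mathcal{W}$. By Proposition~\ref{prop:factor}, write the known arrows as $\rho_1\kappa_1$ and $\rho_2\kappa_2$ with $\kappa_i\in\mathrm{cell}(J)$ and $\rho_i\in\mathcal{R}$. Let $\mathcal{D}$ be the poset on $\{x,y,z,m,n\}$ generated by
\[
\begin{array}{ll}
x<m<y<n<z & \text{if $f$ and $g$ are known},\\
x<m<y<z,\quad x<n<z & \text{if $f$ and $h$ are known},\\
x<y<m<z,\quad x<n<z & \text{if $g$ and $h$ are known};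
\end{array}
\]
see Figure~\ref{fig:pentagons}. Send $x,y,z$ to $X,Y,Z$ and $m,n$ to the two middle objects. This defines a functor $\Phi\colon\mathcal{D}\to\mathcal{K}$, since the only two distinct paths in the pentagon with common ends go from $x$ to $z$, and both give $h$. Let $\Sigma$ and $\Sigma'$ be the two-element sets of morphisms of $\mathcal{D}$ corresponding to the $\kappa_i$ and the $\rho_i$, and let $t$ be the morphism of $\mathcal{D}$ corresponding to the third arrow.

Let $u\to\Phi(t)$ with $u\in\mathcal{K}_\lambda^{\to}$. Lemma~\ref{lem:absorb}, applied to the map from the initial diagram to $\Phi$, gives $\Phi_0\to\Phi$ with $\Phi_0\in\mathcal{K}_\lambda^{\mathcal{D}}$ such that $u\to\Phi(t)$ factors through $\Phi_0(t)$. Take $\Phi_0\to\Phi_\mu\to\Phi$ as in Proposition~\ref{prop:simul}. The four arrows $\Phi_\mu(s)$ with $s\in\Sigma\cup\Sigma'$ are in $J\cup(\mathcal{R}\cap\mathcal{K}_\lambda^{\to})\subseteq\mathcal{V}$. By (V2), two sides of the triangle $\Phi_\mu(x)\to\Phi_\mu(y)\to\Phi_\mu(z)$ are in $\mathcal{V}$ as composites, and then so is the third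 side $\Phi_\mu(t)$. The given map factors as $u\to\Phi_0(t)\to\Phi_\mu(t)\to\Phi(t)$, so $\Phi(t)\in\mathcal{W}$.
\end{proof}

\section{The model structure generated by $S$}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Choose $\lambda$ good for $S$ by Proposition~\ref{prop:good}, and let $\mathcal{V}$, $J$, $\mathcal{W}$ be as in Section~\ref{sec:W}.

\emph{$\mathcal{W}$ contains $S$ and satisfies \textup{(W1)--(W3)}.} We have $S\cup\mathcal{R}\subseteq\mathcal{W}$ by Lemma~\ref{lem:Ap}, and (W2) is Proposition~\ref{prop:two}. By Corollary~\ref{cor:LW}, $\mathcal{L}\cap\mathcal{W}=\mathrm{cof}(J)$ is the left class of a weak factorization system, which gives (W3).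

\emph{$\mathcal{W}$ is the smallest such class.} Let $\mathcal{W}^*$ contain $S$ and satisfy (W1)--(W3). Isomorphisms lie in $\mathcal{R}\subseteq\mathcal{W}^*$, so $\mathcal{W}^*$ is isomorphism-closed by (W2). The class $\mathcal{W}^*\cap\mathcal{K}_\lambda^{\to}$ satisfies (V1) by (W1) and (G1), (V2) by (W2), and (V3), (V4) by (W3). Hence $\mathcal{V}\subseteq\mathcal{W}^*$ and $J\subseteq\mathcal{L}\cap\mathcal{W}^*$, so $\mathrm{cell}(J)\subseteq\mathcal{W}^*$ by (W3). By Proposition~\ref{prop:factor}, each $f\in\mathcal{W}$ is a composite of a member of $\mathrm{cell}(J)$ and a member of $\mathcal{R}$, so $f\in\mathcal{W}^*$ by (W2). Thus $\mathcal{W}_{\mathcal{L}}(S)$ exists and equals $\mathcal{W}$.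

\emph{Model structure.} The class $\mathcal{W}$ satisfies 2-out-of-3 and is closed under retracts (Lemma~\ref{lem:Ap}). Put $\mathcal{F}=\mathrm{inj}(J)$. Then $(\mathcal{L},\mathcal{F}\cap\mathcal{W})=(\mathcal{L},\mathcal{R})$ by Lemma~\ref{lem:detect}, and $(\mathcal{L}\cap\mathcal{W},\mathcal{F})=(\mathrm{cof}(J),\mathrm{inj}(J))$ by Corollary~\ref{cor:LW}. These weak factorization systems are cofibrantly generated by $\mathcal{I}$ and by a set of representatives of $J$.

\emph{Smallest element.} Taking $S=\emptyset$, we get $(\mathcal{L},\mathcal{W}_{\mathcal{L}})\in\mathrm{Comb}(\mathcal{L})$, and $\mathcal{W}_{\mathcal{L}}\subseteq\mathcal{W}'$ for every $(\mathcal{L},\mathcal{W}')\in\mathrm{Comb}(\mathcal{L})$ by Lemma~\ref{lem:necessary}.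
\end{proof}

The proof shows that
\begin{equation}\label{eq:WAp}
\mathcal{W}_{\mathcal{L}}(S)=\mathrm{Ap}_\lambda(\mathcal{V})\quad\text{and}\quad\mathcal{L}\cap\mathcal{W}_{\mathcal{L}}(S)=\mathrm{cof}(J)\qquad\text{for every $\lambda$ good for $S$,}
\end{equation}
where $\mathcal{V}$ and $J$ are formed with $S$ and $\lambda$. This is the bound that seemed to be missing in the introduction: if $f\in\mathcal{W}_{\mathcal{L}}(S)\cap\mathcal{K}_\lambda^{\to}$, then $\mathrm{id}\colon f\to f$ factors through a member of $\mathcal{V}$, so $f$ is a retract of an arrow forced into $\mathcal{W}_{\mathcal{L}}(S)$ by way of $\lambda$-presentable objects alone.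

\begin{remark}\label{rem:hyp}
The hypotheses enter as follows. That $(\mathcal{L},\mathcal{R})$ is generated by a set is used to choose $\mu$, hence in Lemma~\ref{lem:Rfiltered}; in Proposition~\ref{prop:good}; and in Lemma~\ref{lem:detect}, where $\mathcal{R}$ is tested against $\mathcal{I}\subseteq\mathcal{K}_\lambda^{\to}$. Condition (G1) serves only to have $S\subseteq\mathcal{V}$, and (G2) is used in Lemmas~\ref{lem:A} and~\ref{lem:detect}. The strict inequality $\mu<\lambda$ is used in Proposition~\ref{prop:simul}: the chain must have length $\mu$ for its colimit to stay in $\mathcal{R}$, and length less than $\lambda$ for its colimit to stay in $\mathcal{K}_\lambda$. The minimality step does not use the retract clause of (W3) for $\mathcal{W}^*$, so deleting that clause from the definition does not change $\mathcal{W}_{\mathcal{L}}(S)$.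
\end{remark}

\section{Joins and meets}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}(c)]
By \eqref{eq:WAp} and Lemma~\ref{lem:Ap}, $\mathcal{W}_{\mathcal{L}}(S)$ is closed under $\lambda$-filtered colimits, and the trivial cofibrations are generated by a set of representatives of $J\subseteq\mathcal{K}_\lambda^{\to}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
The inclusion $\supseteq$ is Theorem~\ref{thm:A}. Let $(\mathcal{L},\mathcal{W}')\in\mathrm{Comb}(\mathcal{L})$, with a set $J'$ of generating trivial cofibrations. We show $\mathcal{W}'=\mathcal{W}_{\mathcal{L}}(J')$. The class $\mathcal{W}'$ contains $J'$ and satisfies (W1)--(W3) by Lemma~\ref{lem:necessary}, so $\mathcal{W}_{\mathcal{L}}(J')\subseteq\mathcal{W}'$. Conversely, let $f\in\mathcal{W}'$ and factor $f=\rho\kappa$ with $\kappa\in\mathrm{cell}(J')\subseteq\mathcal{W}'$ and $\rho\in\mathrm{inj}(J')$. Then $\rho$ is a fibration, and $\rho\in\mathcal{W}'$ by 2-out-of-3, so $\rho$ is a trivial fibration, that is, $\rho\in\mathcal{R}\subseteq\mathcal{W}_{\mathcal{L}}(J')$. Since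 $J'\subseteq\mathcal{L}\cap\mathcal{W}_{\mathcal{L}}(J')$, condition (W3) gives $\kappa\in\mathcal{W}_{\mathcal{L}}(J')$. Hence $f\in\mathcal{W}_{\mathcal{L}}(J')$ by (W2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
By (a), a family in $\mathrm{Comb}(\mathcal{L})$ indexed by a set $T$ has the form $(\mathcal{L},\mathcal{W}_i)$ with $\mathcal{W}_i=\mathcal{W}_{\mathcal{L}}(S_i)$. Put $S=\bigcup_iS_i$.

\emph{Joins.} We have $(\mathcal{L},\mathcal{W}_{\mathcal{L}}(S))\in\mathrm{Comb}(\mathcal{L})$ by Theorem~\ref{thm:A}. Let $(\mathcal{L},\mathcal{W}')\in\mathrm{Comb}(\mathcal{L})$. Since $\mathcal{W}'$ satisfies (W1)--(W3), it contains all $\mathcal{W}_{\mathcal{L}}(S_i)$ if and only if it contains all $S_i$, if and only if it contains $\mathcal{W}_{\mathcal{L}}(S)$.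

\emph{Meets.} If $T=\emptyset$, the intersection is the class of all morphisms, and the meet is the largest element described in the introduction. Let $T\ne\emptyset$ and $\mathcal{W}_\cap=\bigcap_i\mathcal{W}_i$. A member of $\mathrm{Comb}(\mathcal{L})$ is a lower bound exactly when its weak equivalences lie in $\mathcal{W}_\cap$, so it suffices to show that $(\mathcal{L},\mathcal{W}_\cap)$ is a combinatorial model structure. As an intersection, $\mathcal{W}_\cap$ satisfies (W1)--(W3) and is closed under retracts. The difficulty is to find a set of generating trivial cofibrations, and for this we need small approximations that lie in all $\mathcal{W}_i$ at once. We alternate again, now among $|T|$ requirements. This takes two good cardinals: one for the length of the chain and a larger one for the size of the objects.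

By Proposition~\ref{prop:good}, choose $\lambda<\lambda'$ good for $S$, hence for each $S_i$, with $|T|\le\lambda$. Put $\mathcal{U}=\mathcal{W}_\cap\cap\mathcal{K}_{\lambda'}^{\to}$. We claim that $\mathcal{W}_\cap\subseteq\mathrm{Ap}_{\lambda'}(\mathcal{U})$. By \eqref{eq:WAp} for $S_i$ and $\lambda'$, every map $w\to f$ with $w\in\mathcal{K}_{\lambda'}^{\to}$ and $f\in\mathcal{W}_i$ factors through a member of $\mathcal{W}_i\cap\mathcal{K}_{\lambda'}^{\to}$. Composing a bijection $\lambda\to\lambda\times T$ with the projection, we get a function $\xi\mapsto i(\xi)$ from $\lambda$ to $T$ whose fibers have cardinality $\lambda$ and so are cofinal in $\lambda$. Let $f\in\mathcal{W}_\cap$ and $u\to f$ with $u\in\mathcal{K}_{\lambda'}^{\to}$. Build a smooth chain $(w_\xi)_{\xi\le\lambda}$ in $\mathcal{K}_{\lambda'}^{\to}$ over $f$ with $w_0=u$: factor $w_\xi\to f$ through some $w_{\xi+1}\in\mathcal{W}_{i(\xi)}\cap\mathcal{K}_{\lambda'}^{\to}$, and take colimits at limit ordinals, which stay in $\mathcal{K}_{\lambda'}^{\to}$ because $\lambda<\lambda'$. For each $i\in T$,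 the arrow $w_\lambda$ is the colimit of the $w_{\xi+1}$ with $i(\xi)=i$. The index set is cofinal in the regular cardinal $\lambda$, hence $\lambda$-filtered, so $w_\lambda\in\mathcal{W}_i$ by (c). Thus $w_\lambda\in\mathcal{U}$, and $u\to f$ factors through it.

Put $J'=\mathcal{L}\cap\mathcal{U}$, an essentially small class. The class $\mathcal{U}$ contains $\mathcal{R}\cap\mathcal{K}_{\lambda'}^{\to}$ and satisfies 2-out-of-3 in $\mathcal{K}_{\lambda'}$. So Lemma~\ref{lem:detect} for $\lambda'$ and the claim give
\[
\mathcal{R}\subseteq\mathrm{inj}(J')\cap\mathcal{W}_\cap\subseteq\mathrm{inj}(J')\cap\mathrm{Ap}_{\lambda'}(\mathcal{U})=\mathcal{R},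
\]
the first inclusion by $J'\subseteq\mathcal{L}$ and (W1). By (W3), $\mathrm{cof}(J')\subseteq\mathcal{L}\cap\mathcal{W}_\cap$. Conversely, let $f\in\mathcal{L}\cap\mathcal{W}_\cap$ and factor $f=\rho\kappa$ with $\kappa\in\mathrm{cell}(J')\subseteq\mathcal{W}_\cap$ and $\rho\in\mathrm{inj}(J')$. By (W2), $\rho\in\mathrm{inj}(J')\cap\mathcal{W}_\cap=\mathcal{R}$, so $f$ is a retract of $\kappa$ by the retract argument. Hence $\mathcal{L}\cap\mathcal{W}_\cap=\mathrm{cof}(J')$. With $\mathcal{F}=\mathrm{inj}(J')$, the pairs $(\mathcal{L},\mathcal{F}\cap\mathcal{W}_\cap)=(\mathcal{L},\mathcal{R})$ and $(\mathcal{L}\cap\mathcal{W}_\cap,\mathcal{F})=(\mathrm{cof}(J'),\mathrm{inj}(J'))$ are cofibrantly generated weak factorization systems, so $(\mathcal{L},\mathcal{W}_\cap)\in\mathrm{Comb}(\mathcal{L})$.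
\end{proof}

\begin{thebibliography}{1}

\bibitem{Rosicky}
Ji\v{r}\'i Rosick\'y, \emph{Remarks on combinatorial and accessible model categories}, arXiv:2006.03251 (2020).

\end{thebibliography}
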